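\title{Upper-modular joins of $\mathcal P$ with completely regular semigroup varieties}

\begin{abstract}
Let $\mathcal P$ be the semigroup variety defined by $xy\approx x^2y$ and $x^2y^2\approx y^2x^2$, and let $\mathcal K$ be a variety of completely regular semigroups. We prove that $\mathcal K\vee\mathcal P$ is an upper-modular element of the lattice of all semigroup varieties if and only if $\mathcal K$ does not contain the variety of right zero semigroups, and that in this case every subvariety of $\mathcal K\vee\mathcal P$ is upper-modular as well. The dual statement also holds. Together with a known necessary condition, this describes the upper-modular varieties of degree at most $2$ that contain a semigroup whose square is not completely regular. The proof shows that a subvariety of $\mathcal K\vee\mathcal P$ is determined by five yes-or-no invariants and two congruences with group quotients, and that each invariant is compatible with the modular law.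
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $L$ be a lattice and let $x,y,z\in L$ with $y\le x$. Both $y$ and $x\wedge z$ lie below $x$ and below $y\vee z$, so $y\vee(x\wedge z)\le x\wedge(y\vee z)$. The modular law asks for equality in all such triples. An element $x$ is \emph{upper-modular} if equality holds for all triples in which $x$ is the upper element:
\[
x\wedge(y\vee z)=y\vee(x\wedge z)\qquad\text{for all } y,z\in L \text{ with } y\le x .
\]
The extreme elements have this property for formal reasons. For a greatest element both sides equal $y\vee z$. If $x$ is a least element $0$ or an atom, then $y\in\{0,x\}$, and both sides equal $x\wedge z$ for $y=0$ and $x$ for $y=x$. For other elements the property is a real restriction: $y$ stays below $x$, but $z$ ranges over the whole lattice.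

We consider the lattice $\mathbf{SEM}$ of all semigroup varieties, ordered by inclusion. The meet of two varieties is their intersection and the join is the smallest variety containing both. A variety is called upper-modular if it is an upper-modular element of $\mathbf{SEM}$. We write identities as $u\approx v$, and $\operatorname{var}\Sigma$ for the variety defined by a set $\Sigma$ of identities. Put
\begin{gather*}
\mathcal{LZ}=\operatorname{var}\{xy\approx x\},\qquad \mathcal{RZ}=\operatorname{var}\{xy\approx y\},\\
\mathcal P=\operatorname{var}\{xy\approx x^2y,\ x^2y^2\approx y^2x^2\},\qquad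
\overleftarrow{\mathcal P}=\operatorname{var}\{xy\approx xy^2,\ x^2y^2\approx y^2x^2\}.
\end{gather*}
A semigroup is \emph{completely regular} if it is a union of groups, and a variety is completely regular if all its members are. A \emph{nilsemigroup} is a semigroup with zero in which some power of every element is zero. A variety has \emph{degree at most $2$} if every nilsemigroup in it is nilpotent of degree at most $2$, that is, all products of two elements are zero. For a semigroup $S$ let $S^2=\{ab: a,b\in S\}$. Consider two conditions on a variety $\mathcal V$: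
\begin{enumerate}
\item[(I)] $\mathcal V=\mathcal K\vee\mathcal P$ for a completely regular variety $\mathcal K$ with $\mathcal{RZ}\nsubseteq\mathcal K$;
\item[(II)] $\mathcal V=\mathcal K\vee\overleftarrow{\mathcal P}$ for a completely regular variety $\mathcal K$ with $\mathcal{LZ}\nsubseteq\mathcal K$.
\end{enumerate}
They occur in the following necessary condition, which we quote without proof.

\begin{theorem}[known result]\label{thm:known}
Let $\mathcal V$ be an upper-modular semigroup variety of degree at most $2$. Then either $S^2$ is completely regular for every $S\in\mathcal V$, or $\mathcal V$ satisfies \textup{(I)}, or $\mathcal V$ satisfies \textup{(II)}.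
\end{theorem}

This leads to a question posed in \cite{Vernikov}: \emph{is every variety that satisfies \textup{(I)} or \textup{(II)} upper-modular?}

The restriction $\mathcal{RZ}\nsubseteq\mathcal K$ comes from one explicit violation of the modular law (Proposition~\ref{prop:RZ}), and the question is whether this is the only one. There is room for doubt: $\mathcal K$ may be any variety of groups of finite exponent, and the third variety in the modular law need not even be periodic. In favor of a positive answer, without $\mathcal{RZ}$ the members of $\mathcal K$ are built from groups and left zero semigroups, and groups are on the side of the modular law, because their congruences permute. The answer is yes.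

\begin{theorem}\label{thm:main}
Let $\mathcal K$ be a completely regular semigroup variety. Then $\mathcal K\vee\mathcal P$ is upper-modular if and only if $\mathcal{RZ}\nsubseteq\mathcal K$, and in that case every subvariety of $\mathcal K\vee\mathcal P$ is upper-modular. Dually, $\mathcal K\vee\overleftarrow{\mathcal P}$ is upper-modular if and only if $\mathcal{LZ}\nsubseteq\mathcal K$, and in that case every subvariety of $\mathcal K\vee\overleftarrow{\mathcal P}$ is upper-modular. In particular, every variety satisfying \textup{(I)} or \textup{(II)} is upper-modular.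
\end{theorem}

The statement about subvarieties is not formal: the variety of all semigroups is upper-modular, while its subvariety $\mathcal{RZ}\vee\mathcal P$ is not.

\begin{theorem}\label{thm:degree}
Let $\mathcal V$ be a semigroup variety of degree at most $2$ that contains a semigroup $S$ for which $S^2$ is not completely regular. Then $\mathcal V$ is upper-modular if and only if it satisfies \textup{(I)} or \textup{(II)}.
\end{theorem}

Theorem~\ref{thm:known} is used only for the ``only if'' part of Theorem~\ref{thm:degree}; everything else is proved here. Reversing the order of multiplication in all semigroups induces an automorphism of $\mathbf{SEM}$ that preserves complete regularity and interchanges $\mathcal P$ with $\overleftarrow{\mathcal P}$ and $\mathcal{LZ}$ with $\mathcal{RZ}$. So it suffices to treat $\mathcal P$.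

Section~\ref{sec:words} collects the facts on words and small varieties. Section~\ref{sec:pentagon} translates upper-modularity into a statement on identities and shows, on small cases, the two mechanisms of the proof and the obstruction caused by $\mathcal{RZ}$. Sections~\ref{sec:calculus}--\ref{sec:invariants} find the invariants that determine a subvariety of $\mathcal K\vee\mathcal P$, and Section~\ref{sec:proof} applies the two mechanisms to them.

\section{Words and small varieties}\label{sec:words}

Let $F$ be the free semigroup over a countably infinite alphabet. Its elements are \emph{words}; a word is nonempty unless we say otherwise, and $=$ between words means that they coincide. For a set $C$ of letters, $C^+$ is the set of words over $C$, and $C^*$ is $C^+$ together with the empty word. For a word $w$, $|w|$ is its length, $c(w)$ is its \emph{content}, the set of its letters, and $\operatorname{ini}(w)$ is the word obtained by keeping only the first occurrence of each letter; for example, $\operatorname{ini}(xxyxzy)=xyz$.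

If a variety $\mathcal X$ satisfies $u\approx v$, we write $\mathcal X\models u\approx v$ or $u\approx_{\mathcal X}v$. The relation $\approx_{\mathcal X}$ is a \emph{fully invariant congruence} on $F$: an equivalence that is preserved when both sides are multiplied by a word on the left or on the right, and when words are substituted for letters. By Birkhoff's theory, $\mathcal X\mapsto{\approx_{\mathcal X}}$ is an order-reversing bijection between varieties and fully invariant congruences on $F$. We use four consequences.
\begin{itemize}
\item $\mathcal A\subseteq\mathcal X$ if and only if every identity of $\mathcal X$ holds in $\mathcal A$.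
\item An identity holds in $\mathcal X\vee\mathcal Z$ if and only if it holds in $\mathcal X$ and in $\mathcal Z$.
\item The relation $\approx_{\mathcal X\wedge\mathcal Z}$ is the transitive closure of the union of $\approx_{\mathcal X}$ and $\approx_{\mathcal Z}$, because this closure is the least fully invariant congruence containing both.
\item For a nonempty set $C$ of letters, the quotient $C^+/{\approx_{\mathcal X}}$ belongs to $\mathcal X$.
\end{itemize}

Besides $\mathcal{LZ}$ and $\mathcal{RZ}$ we need the varieties of semilattices, null semigroups, left regular bands and commutative semigroups: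
\begin{gather*}
\mathcal{SL}=\operatorname{var}\{x^2\approx x,\ xy\approx yx\},\qquad \mathcal{ZM}=\operatorname{var}\{xy\approx zt\},\\
\mathcal{LRB}=\operatorname{var}\{x^2\approx x,\ xyx\approx xy\},\qquad \mathcal{COM}=\operatorname{var}\{xy\approx yx\}.
\end{gather*}
Each of them reads one feature of a word. The following descriptions are standard. An identity $u\approx v$ holds
\begin{itemize}
\item in $\mathcal{SL}$ if and only if $c(u)=c(v)$;
\item in $\mathcal{ZM}$ if and only if $u=v$ or $|u|,|v|\ge2$;
\item in $\mathcal{LZ}$ (in $\mathcal{RZ}$) if and only if $u$ and $v$ have the same first (last) letter;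
\item in $\mathcal{LRB}$ if and only if $\operatorname{ini}(u)=\operatorname{ini}(v)$;
\item in $\mathcal{COM}$ if and only if every letter occurs equally often in $u$ and in $v$.
\end{itemize}
For $\mathcal P$ the relevant feature is the following. A word is \emph{sharp} if its last letter occurs in it exactly once, and \emph{blunt} otherwise. Every power $w^k$ with $k\ge2$ is blunt.

\begin{lemma}\label{lem:P}
The identity $u\approx v$ holds in $\mathcal P$ if and only if $c(u)=c(v)$ and either both words are blunt or both are sharp with the same last letter. Moreover, $\mathcal{SL},\mathcal{ZM}\subseteq\mathcal P$.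
\end{lemma}

\begin{proof}
Let $P=\{e,a,0\}$ with $ee=e$, $ea=a$ and all other products equal to $0$. However it is bracketed, a product of elements of $P$ is nonzero exactly when all factors but the last are $e$ and the last is $e$ or $a$, and then it equals the last factor. So $P$ is a semigroup and satisfies $xy\approx x^2y$. Its squares are $e$ and $0$, which commute. Hence $P\in\mathcal P$.

The semilattice $\{e,0\}$ distinguishes words with different contents, and the null semigroup $\{a,0\}$ distinguishes a letter from every other word. So every identity of $\mathcal P$ holds in $\mathcal{SL}$ and in $\mathcal{ZM}$. Let $\mathcal P\models u\approx v$ and let $u$ be sharp with last letter $x$. Assign $a$ to $x$ and $e$ to all other letters. Then $u$ has the value $a$, and a word has the value $a$ only if $x$ occurs in it once, at the end. So $v$ is sharp with last letter $x$. By symmetry the condition is necessary.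

Conversely, $\mathcal P$ satisfies $xyz\approx x^2y^2z\approx y^2x^2z\approx yxz$ and $x^2y\approx xy$. So the letters before the last letter of a word may be permuted and repeated: the class of $w'x$ depends only on $x$ and $c(w')$. If $w'x$ is sharp, then $c(w')=c(w'x)\setminus\{x\}$, which settles the sharp case. If $w'x$ is blunt with content $\{y_1,\dots,y_m,x\}$, $m\ge0$, then $c(w')$ is the whole content, so $w'x\approx_{\mathcal P}y_1^2\cdots y_m^2x^2$. Squares commute in $\mathcal P$, so the class of this word depends only on the content.
\end{proof}

A variety that omits one of the small varieties satisfies an identity whose sides differ in the corresponding feature. The next lemma brings such identities to a normal shape. It applies to an arbitrary variety, as it must, since nothing is known about the third variety in the modular law.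

\begin{lemma}\label{lem:omit}
Let $\mathcal Z$ be a semigroup variety and let $x,y$ be distinct letters.
\begin{enumerate}
\item[(a)] If $\mathcal{SL}\nsubseteq\mathcal Z$, then $\mathcal Z\models g\approx y^m$ for some $m\ge 1$ and some word $g$ that begins with $y$ and has content $\{x,y\}$.
\item[(b)] If $\mathcal{ZM}\nsubseteq\mathcal Z$, then $\mathcal Z\models x\approx x^m$ for some $m\ge2$.
\item[(c)] If $\mathcal{LZ}\nsubseteq\mathcal Z$, then $\mathcal Z\models p\approx q$ for some $p,q$ with $c(p)=c(q)$ and different first letters.
\item[(d)] If $\mathcal{LRB}\nsubseteq\mathcal Z$, then $\mathcal Z\models p\approx q$ for some $p,q$ with $c(p)=c(q)$, $\operatorname{ini}(p)=\alpha a\cdots$ and $\operatorname{ini}(q)=\alpha b\cdots$, where $a\ne b$ are letters and $\alpha$ is a possibly empty word.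
\item[(e)] If $\mathcal P\nsubseteq\mathcal Z$, then $\mathcal Z\models y^Nx\approx y^jxr$ for some $N,j\ge1$ and some $r\in\{x,y\}^+$.
\end{enumerate}
\end{lemma}

\begin{proof}
In each case $\mathcal Z$ satisfies an identity $p\approx q$ that fails in the small variety.

(a) After renaming letters and interchanging sides, $x\in c(p)\setminus c(q)$. Replace all letters other than $x$ by $y$ and multiply by $y$ on the left.

(b) We may assume that $p=x$ and $q\ne x$. If $q$ is a letter, then $\mathcal Z$ is trivial and satisfies $x\approx x^2$. Otherwise $|q|\ge2$; replace all letters by $x$.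

(c) Multiply on the right by a word $w$ with $c(w)=c(pq)$.

(d) Multiply on the right by $dw$, where $d\notin c(pq)$ is a letter and $c(w)=c(pq)$. The contents become equal. The words $\operatorname{ini}(pdw)$ and $\operatorname{ini}(qdw)$ are different, since their prefixes before $d$ are $\operatorname{ini}(p)$ and $\operatorname{ini}(q)$. Being two orderings of the same set, they have the same length; let $\alpha$ be their longest common prefix.

(e) If $\mathcal{SL}\nsubseteq\mathcal Z$, write the word $g$ of (a) as $y^jxr'$ with $j\ge1$ and $r'\in\{x,y\}^*$; multiplying by $x$ on the right gives $y^mx\approx_{\mathcal Z}y^jx(r'x)$. Let $\mathcal{SL}\subseteq\mathcal Z$, so that $c(p)=c(q)$. By Lemma~\ref{lem:P} one side is sharp, say $p=p_0x$ with $x\notin c(p_0)$, and $q$ is not a sharp word with last letter $x$. Write $q=q_0xq_1$ with $x\notin c(q_0)$; here $p_0,q_0$ may be empty, but $q_1$ is not. Replace all letters other than $x$ by $y$ and multiply by $y$ on the left.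
\end{proof}

\section{Pentagons, common identities and short chains}\label{sec:pentagon}

A failure of upper-modularity yields two different varieties $\mathcal Y\subset\mathcal X$ that have the same join and the same meet with a third variety $\mathcal Z$, as in the five-element nonmodular lattice. We shall exclude all such configurations below $\mathcal V$. For varieties $\mathcal Y,\mathcal X,\mathcal Z$ consider the condition
\begin{equation}\label{eq:pent}
\mathcal Y\subseteq\mathcal X,\qquad \mathcal X\subseteq\mathcal Y\vee\mathcal Z,\qquad \mathcal X\wedge\mathcal Z\subseteq\mathcal Y .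
\end{equation}

\begin{lemma}\label{lem:reduction}
Let $\mathcal V$ be a variety such that $\mathcal X=\mathcal Y$ whenever $\mathcal X\subseteq\mathcal V$ and \eqref{eq:pent} holds for some variety $\mathcal Z$. Then every subvariety of $\mathcal V$ is upper-modular.
\end{lemma}

\begin{proof}
Let $\mathcal Y_0\subseteq\mathcal W\subseteq\mathcal V$ and let $\mathcal Z$ be arbitrary. Put $\mathcal Y=\mathcal Y_0\vee(\mathcal W\wedge\mathcal Z)$ and $\mathcal X=\mathcal W\wedge(\mathcal Y_0\vee\mathcal Z)$. Then $\mathcal Y\subseteq\mathcal X\subseteq\mathcal V$, $\mathcal X\subseteq\mathcal Y_0\vee\mathcal Z\subseteq\mathcal Y\vee\mathcal Z$ and $\mathcal X\wedge\mathcal Z\subseteq\mathcal W\wedge\mathcal Z\subseteq\mathcal Y$. So $\mathcal X=\mathcal Y$.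
\end{proof}

In terms of identities, the last two inclusions in \eqref{eq:pent} say the following.
\begin{enumerate}
\item[(J)] Every identity that holds in $\mathcal Y$ and in $\mathcal Z$ holds in $\mathcal X$.
\item[(M)] If $\mathcal Y\models u\approx v$, then there are $j\ge1$ and words $w_0,\dots,w_{2j+1}$ with
\begin{equation}\label{eq:chain}
u=w_0\approx_{\mathcal X}w_1\approx_{\mathcal Z}w_2\approx_{\mathcal X}w_3\approx_{\mathcal Z}\cdots\approx_{\mathcal Z}w_{2j}\approx_{\mathcal X}w_{2j+1}=v .
\end{equation}
\end{enumerate}
Indeed, $u\approx v$ holds in $\mathcal X\wedge\mathcal Z$, so $u$ and $v$ are joined by a sequence of $\approx_{\mathcal X}$-steps and $\approx_{\mathcal Z}$-steps; merge neighboring steps of the same kind and insert trivial steps where needed. The goal is to deduce that every identity of $\mathcal Y$ holds in $\mathcal X$.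

\subsection*{First mechanism: a common identity}
Suppose that a variety $\mathcal A$ lies in $\mathcal X$ but not in $\mathcal Y$. Then $\mathcal A\nsubseteq\mathcal Z$, since $\mathcal X\wedge\mathcal Z\subseteq\mathcal Y$. So $\mathcal Y$ and $\mathcal Z$ each satisfy an identity that fails in $\mathcal A$. If one identity serves for both, (J) is violated.

\begin{example}\label{ex:P}
Let $\mathcal X=\mathcal P$ and $\mathcal Y=\mathcal{SL}\vee\mathcal{ZM}$. The identity $xy\approx xyx$ holds in $\mathcal Y$ and fails in $\mathcal P$, so $\mathcal P\nsubseteq\mathcal Y$. Suppose \eqref{eq:pent} holds for some $\mathcal Z$. Then $\mathcal P\nsubseteq\mathcal Z$, and Lemma~\ref{lem:omit}(e) gives $\mathcal Z\models y^Nx\approx y^jxr$. Both sides have content $\{x,y\}$ and length at least $2$, so the identity holds in $\mathcal Y$. The left side is sharp and the right side is blunt, so it fails in $\mathcal P$. This contradicts (J): no such $\mathcal Z$ exists.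
\end{example}

The argument breaks down if $\mathcal Y$ can read the last letter, because $r$ may end in $y$. For $\mathcal Z=\mathcal{COM}$, where the identity is $y^2x\approx yxy$, this cannot be repaired.

\begin{proposition}\label{prop:RZ}
If $\mathcal K$ is completely regular and $\mathcal{RZ}\subseteq\mathcal K$, then $\mathcal V=\mathcal K\vee\mathcal P$ is not upper-modular.
\end{proposition}

In the proof and later we use that \emph{a completely regular variety $\mathcal K$ satisfies $x\approx x^{n+1}$ for some $n\ge2$}. Indeed, the class of $x$ in $\{x\}^+/{\approx_{\mathcal K}}$ lies in a subgroup, whose identity is the class of some $x^m$. So $x\approx_{\mathcal K}x^{m+1}\approx_{\mathcal K}x^{2m+1}$, and $n=2m$ will do.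

\begin{proof}
The two sides of an identity of $\mathcal{RZ}\vee\mathcal{COM}$ have the same last letter and the same number of occurrences of each letter, so the identity holds in $\mathcal P$ by Lemma~\ref{lem:P}. Hence $\mathcal P\subseteq\mathcal V\wedge(\mathcal{RZ}\vee\mathcal{COM})$. On the other hand, $xy\approx x^{n+1}y$ holds in $\mathcal K$ and in $\mathcal P$, hence in $\mathcal V$. So $\mathcal V\wedge\mathcal{COM}$ satisfies
\[
xy\approx x^{n+1}y\approx yx^{n+1}\approx y^{n+1}x^{n+1}\approx x^{n+1}y^{n+1}.
\]
The identity $xy\approx x^{n+1}y^{n+1}$ also holds in $\mathcal{RZ}$, and it fails in $\mathcal P$ because $xy$ is sharp and $x^{n+1}y^{n+1}$ is blunt. Thus $\mathcal P\nsubseteq\mathcal{RZ}\vee(\mathcal V\wedge\mathcal{COM})$, and the modular law fails for $\mathcal{RZ}\subseteq\mathcal V$ and $\mathcal{COM}$.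
\end{proof}

\subsection*{Second mechanism: shortening the chain}
If $j=1$ in \eqref{eq:chain}, we are done at once: $w_1\approx_{\mathcal Y}u\approx_{\mathcal Y}v\approx_{\mathcal Y}w_2$ because $\mathcal Y\subseteq\mathcal X$, and $w_1\approx_{\mathcal Z}w_2$; so $w_1\approx_{\mathcal X}w_2$ by (J), and $u\approx_{\mathcal X}v$. The difficulty lies in long chains. Inverses in a group shorten them.

\begin{lemma}\label{lem:collapse}
Let $S$ be a semigroup, $n\ge2$, and $\theta$ a congruence on $S$ such that $S/\theta$ is a group satisfying $g^n=1$. Let $\zeta\subseteq S\times S$ be a reflexive relation such that $(a,b),(c,d)\in\zeta$ implies $(ac,bd)\in\zeta$. If $j\ge1$ and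
\[
a_0\mathrel{\theta}a_1\mathrel{\zeta}a_2\mathrel{\theta}a_3\mathrel{\zeta}\cdots\mathrel{\zeta}a_{2j}\mathrel{\theta}a_{2j+1},
\]
then there is $(a,b)\in\zeta$ with $a\mathrel{\theta}a_0$ and $b\mathrel{\theta}a_{2j+1}$.
\end{lemma}

\begin{proof}
For $j=1$ take $(a_1,a_2)$. By induction it suffices to merge two $\zeta$-steps. Let $(a,b),(c,d)\in\zeta$ with $b\mathrel{\theta}c$. The componentwise product of $(a,b)$, of $n-1$ copies of $(b,b)$, and of $(c,d)$ is $(ab^{n-1}c,\,b^nd)\in\zeta$. In $S/\theta$ we have $[ab^{n-1}c]=[a][b]^{-1}[c]=[a]$ and $[b^nd]=[d]$.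
\end{proof}

\begin{example}\label{ex:groups}
Let \eqref{eq:pent} hold and let $\mathcal X$ consist of groups satisfying $g^n=1$, $n\ge 2$. Then $F/{\approx_{\mathcal X}}$ is such a group. A chain \eqref{eq:chain} with $j=2$ can be replaced by
\[
u\approx_{\mathcal X}w_1w_2^{n-1}w_3\approx_{\mathcal Z}w_2^nw_4\approx_{\mathcal X}v ,
\]
and in general Lemma~\ref{lem:collapse} with $\theta={\approx_{\mathcal X}}$ and $\zeta={\approx_{\mathcal Z}}$ produces a chain with $j=1$. Hence $\mathcal X=\mathcal Y$.
\end{example}

For $\mathcal X\subseteq\mathcal K\vee\mathcal P$ the quotient $F/{\approx_{\mathcal X}}$ is in general not a group, and neither mechanism suffices alone. The plan is to split the information carried by $\approx_{\mathcal X}$ into parts of two kinds: containments $\mathcal A\subseteq\mathcal X$ for five small varieties $\mathcal A$, to which the first mechanism applies, and two congruences with group quotients, to which the second applies.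

\section{Computing in $\mathcal K\vee\mathcal P$}\label{sec:calculus}

From here to the end of the proof of Proposition~\ref{prop:nopent}, $\mathcal K$ is a completely regular variety with $\mathcal{RZ}\nsubseteq\mathcal K$, the number $n\ge2$ is such that $\mathcal K\models x\approx x^{n+1}$, and $\mathcal V=\mathcal K\vee\mathcal P$. In $\mathcal K$ every $n$th power is an idempotent, since $x^{2n}=x^{n-1}x^{n+1}\approx x^n$. We require $n\ge2$ so that $n$th powers are blunt.

\subsection*{Two rewriting rules}
We recall two textbook theorems. By Clifford's theorem, a completely regular semigroup $S$ has a homomorphism onto a semilattice whose fibers $D_\alpha$ are completely simple subsemigroups of $S$. By the Rees theorem, a completely simple semigroup is isomorphic to $I\times G\times\Lambda$ with multiplication $(i,g,\lambda)(k,h,\mu)=(i,\,gq_{\lambda k}h,\,\mu)$, where $G$ is a group, $I,\Lambda$ are nonempty sets and $q_{\lambda k}\in G$.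

The first part of the next lemma is the only place where the hypothesis $\mathcal{RZ}\nsubseteq\mathcal K$ enters directly. It is false without the hypothesis, since $xyx^n\approx xy$ fails in $\mathcal{RZ}$.

\begin{lemma}\label{lem:rules}
Let $p,w,a,b$ be words and let $q$ be a possibly empty word.
\begin{enumerate}
\item[(a)] If $c(w)\subseteq c(p)$, then $\mathcal K\models pw^n\approx p$.
\item[(b)] \textup{(Deletion)} If $c(w)\subseteq c(p)$, and $q$ is nonempty or $p$ is blunt, then $\mathcal V\models pw^nq\approx pq$.
\item[(c)] \textup{(Truncation)} If $c(b)\subseteq c(a)$, then $\mathcal V\models(ab)^n\approx a^n$.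
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $S\in\mathcal K$ and let $D_\alpha=I\times G\times\Lambda$ be one of its completely simple components; it belongs to $\mathcal K$. The projection onto $\Lambda$ is a homomorphism onto a right zero semigroup, which thus lies in $\mathcal K$. A right zero semigroup with two elements distinguishes words with different last letters, so it generates $\mathcal{RZ}$. Hence $\Lambda=\{\lambda\}$. The idempotents of $D_\alpha$ are the elements $(k,q_{\lambda k}^{-1},\lambda)$, and $(i,g,\lambda)(k,q_{\lambda k}^{-1},\lambda)=(i,g,\lambda)$. So every idempotent of $D_\alpha$ is a right identity of $D_\alpha$.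

Let $s,t\in S$ be the values of $p,w$ under one assignment, and let $s\in D_\alpha$. As $c(pw^n)=c(p)$, the elements $st^n$ and $s$ have the same image in the semilattice, so $st^n\in D_\alpha$. The element $f=(st^n)^n$ is an idempotent of $D_\alpha$, so $sf=s$. It ends with the idempotent $t^n$, so $ft^n=f$. Therefore $st^n=sft^n=sf=s$.

(b) The identity holds in $\mathcal K$ by (a), and both sides have the same content. If $q$ is empty, both sides are blunt. If $q$ is nonempty, both sides end in the same letter, and after its removal the contents are still equal; so both are blunt or both are sharp. By Lemma~\ref{lem:P} the identity holds in $\mathcal P$.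

(c) By deletion, used first with the blunt prefix $a^n$ and then with the prefix $a$,
\[
a^n\approx_{\mathcal V}a^n(ab)^n=a\cdot a^n\cdot b(ab)^{n-1}\approx_{\mathcal V}ab(ab)^{n-1}=(ab)^n.\qedhere
\]
\end{proof}

Four special cases of deletion are used often. In $\mathcal V$:
\begin{enumerate}
\item[(R1)] $s^{n+1}q\approx sq$ for all words $s,q$, and $b^{n+1}\approx b$ for blunt $b$ (delete $s^n$ after $s$, or $b^n$ after $b$).
\item[(R2)] $u^nv^n\approx u^n$ if $c(v)\subseteq c(u)$; in particular $u^{kn}\approx u^n$ for $k\ge1$.
\item[(R3)] $d^nu^n\approx u^n$ if $d$ is the first letter of $u$ (write $u^n=dq$ with $q$ nonempty and use (R1)).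
\item[(R4)] If $\operatorname{ini}(w)=c_1\cdots c_k$ and $w'$ arises from $w$ by replacing each letter by its $n$th power, then $w'\approx c_1^n\cdots c_k^n$ (a repeated factor $c_i^n$ follows a blunt prefix that contains $c_i$).
\end{enumerate}

By (R1), a blunt word $u$ satisfies $u\approx_{\mathcal V}u^n\cdot u$. To compare two blunt words we shall therefore compare the idempotents $u^n,v^n$ and then the positions of $u,v$ in the group around the common idempotent. We begin with the second task.

\subsection*{The group congruence $\gamma_{\mathcal X}$}
Let $\mathcal X\subseteq\mathcal V$. Every group in $\mathcal X$ satisfies $g^n=1$ by (R1). Let $\gamma_{\mathcal X}$ be the set of pairs $(u,v)$ such that $u\approx v$ holds in all groups in $\mathcal X$. This is a congruence on $F$ that contains $\approx_{\mathcal X}$. Since $w^ns\mathrel{\gamma_{\mathcal X}}s\mathrel{\gamma_{\mathcal X}}sw^n$ for all words $s,w$, the class of any $n$th power is an identity element, and $F/\gamma_{\mathcal X}$ is a group satisfying $g^n=1$. If $\mathcal Y\subseteq\mathcal X$, then $\gamma_{\mathcal X}\subseteq\gamma_{\mathcal Y}$.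 The next lemma turns identities of the groups in $\mathcal X$ into identities of $\mathcal X$.

\begin{lemma}\label{lem:groups}
Let $\mathcal X\subseteq\mathcal V$ and $c(u)\cup c(v)\subseteq c(h)$. Then $(u,v)\in\gamma_{\mathcal X}$ if and only if $\mathcal X\models h^nu\approx h^nv$.
\end{lemma}

\begin{proof}
If $h^nu\approx_{\mathcal X}h^nv$, then $u\mathrel{\gamma_{\mathcal X}}h^nu\mathrel{\gamma_{\mathcal X}}h^nv\mathrel{\gamma_{\mathcal X}}v$. Conversely, let $C=c(h)$, $T=C^+/{\approx_{\mathcal X}}$, and let $e\in T$ be the class of $h^n$, an idempotent by (R2). The subsemigroup $M=eTe$ has identity element $e=eee$. For $a\in C^+$, truncation and (R2) give $(h^n\cdot ah^n)^n\approx_{\mathcal V}h^{n\cdot n}\approx_{\mathcal V}h^n$. So $m^n=e$ for all $m\in M$, and $M$ is a group in $\mathcal X$. Assign to each letter $d\in C$ the class of $h^ndh^n$. The value of a word $d_1\cdots d_m\in C^+$ is the class of $h^nd_1h^nh^nd_2h^n\cdots h^nd_mh^n$. All factors $h^n$ but the first can be deleted; for the last one, note that $h^nd_1\cdots d_m$ is blunt because $d_m\in c(h)$. So the values of $u$ and $v$ are the classes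 of $h^nu$ and $h^nv$, and they are equal if $(u,v)\in\gamma_{\mathcal X}$.
\end{proof}

\subsection*{The congruence $\eta_{\mathcal X}$}
Now consider an idempotent $u^n$. Let $x$ be the last letter of $\operatorname{ini}(u)$ and let $s$ be the prefix of $u$ before the first $x$; suppose $s$ is nonempty. Truncation and (R1) give $u^n\approx_{\mathcal V}(sx)^n\approx_{\mathcal V}(s^n\cdot s\cdot x)^n$. So $u^n$ is governed by the idempotent $s^n$, which has fewer letters, and by the group element $s^ns$ next to it. The idempotent need not remember this group element fully, but it may remember part of it. The following relation measures this part.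

For $\mathcal X\subseteq\mathcal V$ let $\eta_{\mathcal X}$ be the set of pairs $(s,t)$ of words such that
\begin{equation}\label{eq:eta}
\mathcal X\models(h^nsx)^n\approx(h^ntx)^n
\end{equation}
for some word $h$ with $c(s)\cup c(t)\subseteq c(h)$ and some letter $x\notin c(h)$. If $\mathcal Y\subseteq\mathcal X$, then $\eta_{\mathcal X}\subseteq\eta_{\mathcal Y}$. Lemma~\ref{lem:groups} shows that $\gamma_{\mathcal X}\subseteq\eta_{\mathcal X}$.

\begin{lemma}\label{lem:eta}
Let $\mathcal X\subseteq\mathcal V$.
\begin{enumerate}
\item[(a)] If $(s,t)\in\eta_{\mathcal X}$, then \eqref{eq:eta} holds for all $h$ and $x$ with $c(s)\cup c(t)\subseteq c(h)$, $x\notin c(h)$.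
\item[(b)] The relation $\eta_{\mathcal X}$ is a congruence on $F$, and $w^ns\mathrel{\eta_{\mathcal X}}s\mathrel{\eta_{\mathcal X}}sw^n$ for all words $s,w$. For every nonempty set $C$ of letters, $C^+/\eta_{\mathcal X}$ is a group satisfying $g^n=1$.
\item[(c)] Let $C$ be a finite set of letters, $x\notin C$, $a,b\in C^+$ and $p,q\in(C\cup\{x\})^*$. If $\mathcal X\models axp\approx bxq$, then $(a,b)\in\eta_{\mathcal X}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let \eqref{eq:eta} hold for $h,x$, and let $g,y$ satisfy $c(st)\subseteq c(g)$, $y\notin c(g)$. Replace the letters of $c(h)\setminus c(st)$ by a letter of $c(st)$ and replace $x$ by $y$. This gives $(k^nsy)^n\approx_{\mathcal X}(k^nty)^n$ with $c(k)=c(st)$. Multiply by $g^n$ on the left and raise to the $n$th power. With $A=k^nsy$, truncation and deletion turn the left side into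
\[
(g^nA\cdot A^{n-1})^n\approx_{\mathcal V}(g^nk^nsy)^n\approx_{\mathcal V}(g^nsy)^n .
\]
The same two steps with $t$ in place of $s$ turn the right side into $(g^nty)^n$.

(b) The relation is reflexive and symmetric, and it is transitive because by (a) the same $h,x$ serve for three given words. Let $(s,t)\in\eta_{\mathcal X}$, let $w$ be a word, $c(stw)\subseteq c(h)$ and $x\notin c(h)$. Substituting $wx$ for $x$ in \eqref{eq:eta} gives $(sw,tw)\in\eta_{\mathcal X}$. Multiplying \eqref{eq:eta} by $h^nw$ on the left and raising to the $n$th power gives $(ws,wt)\in\eta_{\mathcal X}$, because truncation and deletion yield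
\[
\bigl(h^nw(h^nsx)^n\bigr)^n\approx_{\mathcal V}(h^nwh^nsx)^n\approx_{\mathcal V}(h^nwsx)^n
\]
and the same with $t$ for $s$. Deletion also gives $h^nw^nsx\approx_{\mathcal V}h^nsx\approx_{\mathcal V}h^nsw^nx$, whence $w^ns\mathrel{\eta_{\mathcal X}}s\mathrel{\eta_{\mathcal X}}sw^n$. So for each $w\in C^+$ the class of $w^n$ is the identity element of $C^+/\eta_{\mathcal X}$, and the class of $w^{n-1}$ is inverse to that of $w$.

(c) Let $c(h)=C$. Then $(h^naxp)^n\approx_{\mathcal X}(h^nbxq)^n$, and truncation removes $p$ and $q$, since $c(h^nax)=c(h^nbx)=C\cup\{x\}$.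
\end{proof}

The relation $\eta_{\mathcal X}$ is not determined by $\gamma_{\mathcal X}$ and the small varieties contained in $\mathcal X$.

\begin{example}\label{ex:T2}
Let $T_2=\{1,\sigma,\kappa_1,\kappa_2\}$ be the semigroup of all maps $\{1,2\}\to\{1,2\}$ with $(fg)(i)=f(g(i))$; here $\sigma$ is the transposition and $\kappa_i$ is the constant map with value $i$. Then $\kappa_if=\kappa_i$ for all $f$, and $\sigma\kappa_1=\kappa_2$. Let $\mathcal X=\mathcal K$ be the variety generated by $T_2$. It satisfies $x\approx x^3$, so each element $s$ of a member lies in the group $\{s,s^2\}$, and we may take $n=2$. It satisfies $xyx^2\approx xy$ (if $x$ is constant both sides equal $x$, otherwise $x^2=1$), so $\mathcal{RZ}\nsubseteq\mathcal K$.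

We have $\mathcal{LRB}\subseteq\mathcal X$. Indeed, $\{1,\kappa_1\}$ is a two-element semilattice, so identities of $T_2$ preserve content; and if $\operatorname{ini}(u)=\alpha a\cdots$, $\operatorname{ini}(v)=\alpha b\cdots$ with $a\ne b$, then sending the letters of $\alpha$ to $1$, $a$ to $\kappa_1$ and the rest to $\kappa_2$ separates $u$ from $v$. Let $\mathcal Y\subseteq\mathcal X$ be the join of $\mathcal{LRB}$ with the variety generated by the group $\{1,\sigma\}$. Both $\mathcal X$ and $\mathcal Y$ contain $\mathcal{SL},\mathcal{LZ},\mathcal{LRB}$, and neither contains $\mathcal{ZM}$ or $\mathcal P$, in which $x\approx x^3$ fails. Groups with $g^2=1$ are commutative, so $\gamma_{\mathcal X}=\gamma_{\mathcal Y}$ is the set of pairs in which every letter occurs with the same parity on both sides. But $(y^2\cdot y\cdot x)^2\approx(y^2\cdot y^2\cdot x)^2$ holds in $\mathcal Y$ and fails in $T_2$, where $y=\sigma$, $x=\kappa_1$ give $\kappa_2$ and $\kappa_1$. So $(y,y^2)\in\eta_{\mathcal Y}\setminus\eta_{\mathcal X}$ by Lemma~\ref{lem:eta}(a).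
\end{example}

\section{Subvarieties that omit a small variety}\label{sec:omit}

Inside $\mathcal V$ the identities of Lemma~\ref{lem:omit} become much stronger: a subvariety that omits a small variety loses all trace of the corresponding feature of words, at least for $n$th powers.

\begin{lemma}\label{lem:inside}
Let $\mathcal X\subseteq\mathcal V$.
\begin{enumerate}
\item[(a)] If $\mathcal{SL}\nsubseteq\mathcal X$, then $\mathcal X\models y^nx^n\approx y^n$.
\item[(b)] If $\mathcal{LZ}\nsubseteq\mathcal X$ and $c(u)=c(v)$, then $\mathcal X\models u^n\approx v^n$. If also $\mathcal{SL}\nsubseteq\mathcal X$, then $\mathcal X\models x^n\approx y^n$.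
\item[(c)] If $\mathcal{LRB}\nsubseteq\mathcal X$, $c(u)=c(v)$ and $u,v$ have the same first letter, then $\mathcal X\models u^n\approx v^n$.
\item[(d)] If $\mathcal P\nsubseteq\mathcal X$, then $\mathcal X\models u\approx u^{n+1}$ for all words $u$ with $|u|\ge2$.
\item[(e)] If $\mathcal{ZM}\nsubseteq\mathcal X$, then $\mathcal X\models u\approx u^{n+1}$ for all words $u$.
\end{enumerate}
\end{lemma}

\begin{proof}
We apply the parts of Lemma~\ref{lem:omit} to $\mathcal X$.

(a) In $g\approx y^m$ replace $x,y$ by $x^n,y^n$. Since $\operatorname{ini}(g)=yx$, rule (R4) turns the two sides into $y^nx^n$ and $y^n$.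

(b) Let $\mathcal X\models p\approx q$ with $c(p)=c(q)$ and first letters $a\ne b$. Replace all letters except $a$ by $b$. The sides now have $\operatorname{ini}$ equal to $ab$ and $ba$. Substituting $n$th powers and using (R4), we get $\mathcal X\models a^nb^n\approx b^na^n$. By (R2), $u^n\approx_{\mathcal V}u^nv^n\approx_{\mathcal X}v^nu^n\approx_{\mathcal V}v^n$. If (a) applies too, then $y^n\approx y^nx^n\approx x^ny^n\approx x^n$ in $\mathcal X$.

(c) Let $p\approx q$ be as in Lemma~\ref{lem:omit}(d). Multiply by a new letter $t$ on the left, replace the letters of $\alpha$ by $t$, and replace all remaining letters other than $t,a$ by $b$. As both $a$ and $b$ occur on each side, the sides have $\operatorname{ini}$ equal to $tab$ and $tba$. By (R4), $\mathcal X\models t^na^nb^n\approx t^nb^na^n$. If $d$ is the common first letter of $u$ and $v$, then (R2) and (R3) give $u^n\approx_{\mathcal V}d^nu^nv^n\approx_{\mathcal X}d^nv^nu^n\approx_{\mathcal V}v^n$.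

(d) Write $u=sx$ with $s$ a word and $x$ a letter. Let $\mathcal X\models y^Nx\approx y^jxr$, and let $r'$ arise from $r$ by the substitution $y\mapsto s$. By (R1),
\[
sx\approx_{\mathcal V}s^{nN+1}x=s^{(n-1)N+1}\cdot s^Nx\approx_{\mathcal X}s^{(n-1)N+1}s^jxr' .
\]
The last word, call it $b$, is blunt, since $r'$ is nonempty and its letters occur in $sx$. So $u\approx_{\mathcal X}b\approx_{\mathcal V}b^{n+1}\approx_{\mathcal X}u^{n+1}$.

(e) If $\mathcal X\models x\approx x^m$ with $m\ge2$, then $x\approx_{\mathcal X}x^m\approx_{\mathcal V}(x^m)^{n+1}\approx_{\mathcal X}x^{n+1}$ by (R1). Substitute $u$ for $x$.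
\end{proof}

By part (c), $\eta_{\mathcal X}$ is the universal relation when $\mathcal{LRB}\nsubseteq\mathcal X$, since the two sides of \eqref{eq:eta} are $n$th powers of words with the same content and first letter. So $\eta_{\mathcal X}$ matters only when $\mathcal{LRB}\subseteq\mathcal X$.

\section{Invariants that determine a subvariety}\label{sec:invariants}

For a word $u$ with $\operatorname{ini}(u)=c_1\cdots c_k$ and $2\le i\le k$, let $u_i$ be the prefix of $u$ before the first occurrence of $c_i$. Thus $\operatorname{ini}(u_i)=c_1\cdots c_{i-1}$. The first lemma confirms that $\operatorname{ini}$ and $\eta_{\mathcal X}$ together control idempotents.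

\begin{lemma}\label{lem:idempotents}
Let $\mathcal X\subseteq\mathcal V$, $\operatorname{ini}(u)=\operatorname{ini}(v)=c_1\cdots c_k$, and $(u_i,v_i)\in\eta_{\mathcal X}$ for $2\le i\le k$. Then $\mathcal X\models u^n\approx v^n$.
\end{lemma}

\begin{proof}
Induction on $k$. If $k=1$, then $u$ and $v$ are powers of $c_1$, and $u^n\approx_{\mathcal V}c_1^n\approx_{\mathcal V}v^n$ by truncation. Let $k\ge2$. By truncation, $u^n\approx_{\mathcal V}(u_kc_k)^n$ and $v^n\approx_{\mathcal V}(v_kc_k)^n$. The words $u_k,v_k$ have the same $\operatorname{ini}$, of length $k-1$, and $(u_k)_i=u_i$, $(v_k)_i=v_i$ for $2\le i\le k-1$. So $u_k^n\approx_{\mathcal X}v_k^n$ by induction. Rule (R1) and Lemma~\ref{lem:eta}(a) with $h=u_k$, $x=c_k$ give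
\[
(u_kc_k)^n\approx_{\mathcal V}(u_k^nu_kc_k)^n\approx_{\mathcal X}(u_k^nv_kc_k)^n\approx_{\mathcal X}(v_k^nv_kc_k)^n\approx_{\mathcal V}(v_kc_k)^n.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:invariants}
Let $\mathcal Y\subseteq\mathcal X\subseteq\mathcal V$. Suppose that
\begin{enumerate}
\item[(i)] each of $\mathcal{SL},\mathcal{ZM},\mathcal{LZ},\mathcal{LRB},\mathcal P$ that is contained in $\mathcal X$ is contained in $\mathcal Y$;
\item[(ii)] $\gamma_{\mathcal Y}\subseteq\gamma_{\mathcal X}$;
\item[(iii)] if $\mathcal{LRB}\subseteq\mathcal X$, then $\eta_{\mathcal Y}\subseteq\eta_{\mathcal X}$.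
\end{enumerate}
Then $\mathcal X=\mathcal Y$.
\end{proposition}

\begin{proof}
Let $\mathcal Y\models u\approx v$; we show that $\mathcal X\models u\approx v$. The pattern is the same for each small variety $\mathcal A$: if $\mathcal A\subseteq\mathcal X$, then $\mathcal A\subseteq\mathcal Y$ and $u,v$ agree in the feature that $\mathcal A$ reads; if $\mathcal A\nsubseteq\mathcal X$, then $\mathcal X$ ignores this feature by Lemma~\ref{lem:inside}.

\emph{Step 1: $u$ and $v$ are blunt.} We have $(u,v)\in\gamma_{\mathcal Y}\subseteq\gamma_{\mathcal X}$. It suffices to find a word $h$ with $c(uv)\subseteq c(h)$ and $u^n\approx_{\mathcal X}h^n\approx_{\mathcal X}v^n$, for then (R1) and Lemma~\ref{lem:groups} give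
\[
u\approx_{\mathcal V}u^nu\approx_{\mathcal X}h^nu\approx_{\mathcal X}h^nv\approx_{\mathcal X}v^nv\approx_{\mathcal V}v .
\]

Let $\mathcal{SL}\subseteq\mathcal X$. Then $c(u)=c(v)$; we take $h=u$ and must show $u^n\approx_{\mathcal X}v^n$. If $\mathcal{LZ}\nsubseteq\mathcal X$, this is Lemma~\ref{lem:inside}(b). If $\mathcal{LZ}\subseteq\mathcal X$ and $\mathcal{LRB}\nsubseteq\mathcal X$, then $u,v$ have the same first letter and Lemma~\ref{lem:inside}(c) applies. If $\mathcal{LRB}\subseteq\mathcal X$, then $\operatorname{ini}(u)=\operatorname{ini}(v)=c_1\cdots c_k$. For $2\le i\le k$ replace $c_i,\dots,c_k$ by a new letter $x$. This gives $\mathcal Y\models u_ixp\approx v_ixq$ with $p,q\in\{c_1,\dots,c_{i-1},x\}^*$, so $(u_i,v_i)\in\eta_{\mathcal Y}\subseteq\eta_{\mathcal X}$ by Lemma~\ref{lem:eta}(c) and (iii). Lemma~\ref{lem:idempotents} applies.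

Let $\mathcal{SL}\nsubseteq\mathcal X$ and take $h=uv$. If $\mathcal{LZ}\nsubseteq\mathcal X$, then all $n$th powers are equal in $\mathcal X$ by Lemma~\ref{lem:inside}(b). If $\mathcal{LZ}\subseteq\mathcal X$, then $u,v,h$ begin with the same letter $d$, and every word $w$ that begins with $d$ satisfies $w^n\approx_{\mathcal V}d^nw^n\approx_{\mathcal X}d^n$ by (R3) and Lemma~\ref{lem:inside}(a).

\emph{Step 2: the general case.} We may assume $u\ne v$. Let first $\mathcal P\nsubseteq\mathcal X$. If $\mathcal{ZM}\subseteq\mathcal X$, then $|u|,|v|\ge2$ and Lemma~\ref{lem:inside}(d) applies to $u$ and $v$; otherwise Lemma~\ref{lem:inside}(e) applies. In both cases $u\approx_{\mathcal X}u^{n+1}$ and $v\approx_{\mathcal X}v^{n+1}$. The identity $u^{n+1}\approx v^{n+1}$ holds in $\mathcal Y$ and has blunt sides, so it holds in $\mathcal X$ by Step~1.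

Let now $\mathcal P\subseteq\mathcal X$. By Lemma~\ref{lem:P}, either Step~1 applies, or $u=u'x$ and $v=v'x$ with $x\notin c(u')=c(v')$; as $u\ne v$, the words $u',v'$ are nonempty. Substituting $u'^n$ for $x$ and using deletion twice, we get
\[
u'^{n+1}\approx_{\mathcal Y}v'u'^n\approx_{\mathcal V}v'u'^nv'^n\approx_{\mathcal V}v'^{n+1}.
\]
By Step~1, $u'^{n+1}\approx_{\mathcal X}v'^{n+1}$, and (R1) gives $u'x\approx_{\mathcal V}u'^{n+1}x\approx_{\mathcal X}v'^{n+1}x\approx_{\mathcal V}v'x$.
\end{proof}

Example~\ref{ex:T2} shows that (iii) cannot be omitted.

\section{Proof of the theorems}\label{sec:proof}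

\begin{proposition}\label{prop:nopent}
Let $\mathcal X\subseteq\mathcal V$ and let $\mathcal Y,\mathcal X,\mathcal Z$ satisfy \eqref{eq:pent}. Then $\mathcal X=\mathcal Y$.
\end{proposition}

We verify the hypotheses (i)--(iii) of Proposition~\ref{prop:invariants} in Lemmas~\ref{lem:small}, \ref{lem:gamma} and \ref{lem:etaequal}. In these lemmas $\mathcal Y,\mathcal X,\mathcal Z$ are as in Proposition~\ref{prop:nopent}, so (J) and (M) are available.

\subsection*{Small varieties}

\begin{lemma}\label{lem:small}
If $\mathcal A\in\{\mathcal{SL},\mathcal{ZM},\mathcal{LZ},\mathcal{LRB},\mathcal P\}$ and $\mathcal A\subseteq\mathcal X$, then $\mathcal A\subseteq\mathcal Y$.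
\end{lemma}

\begin{proof}
Suppose $\mathcal A\nsubseteq\mathcal Y$. Then $\mathcal A\nsubseteq\mathcal Z$, and it suffices to find an identity that holds in $\mathcal Y$ and $\mathcal Z$ and fails in $\mathcal A$. We take the identity of $\mathcal Z$ given by Lemma~\ref{lem:omit} and pass to a consequence of it that Lemma~\ref{lem:inside} forces in $\mathcal Y$.

$\mathcal A=\mathcal{SL}$. From $g\approx_{\mathcal Z}y^m$ we get $y^ng^n\approx_{\mathcal Z}y^{n+mn}$. In $\mathcal Y$ both sides equal $y^n$, by Lemma~\ref{lem:inside}(a) and (R2). The contents are $\{x,y\}$ and $\{y\}$.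

$\mathcal A=\mathcal{ZM}$. Let $x\approx_{\mathcal Y}x^m$ and $x\approx_{\mathcal Z}x^k$ with $m,k\ge2$. Iterating, $x\approx_{\mathcal Y}x^{1+i(m-1)}$ and $x\approx_{\mathcal Z}x^{1+i(k-1)}$ for all $i\ge 1$. So $x\approx x^{1+(m-1)(k-1)}$ holds in both varieties, and it fails in $\mathcal{ZM}$.

$\mathcal A=\mathcal{LZ}$. With $p\approx_{\mathcal Z}q$ as in Lemma~\ref{lem:omit}(c), take $p^n\approx q^n$. It holds in $\mathcal Y$ by Lemma~\ref{lem:inside}(b), and the first letters differ.

$\mathcal A=\mathcal{LRB}$. With $p\approx_{\mathcal Z}q$ as in Lemma~\ref{lem:omit}(d) and a new letter $t$, take $(tp)^n\approx(tq)^n$. It holds in $\mathcal Y$ by Lemma~\ref{lem:inside}(c), and $t\operatorname{ini}(p)\ne t\operatorname{ini}(q)$.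

$\mathcal A=\mathcal P$. Let $y^Nx\approx_{\mathcal Z}y^jxr$. Unlike in Example~\ref{ex:P}, this identity may fail in the groups of $\mathcal Y$, so we iterate it until all exponents are multiples of $n$. For $0\le l<n$,
\[
y^{lj+(n-l)N}xr^l=y^{lj+(n-l-1)N}\cdot y^Nx\cdot r^l\approx_{\mathcal Z}y^{(l+1)j+(n-l-1)N}xr^{l+1}.
\]
Hence $\mathcal Z\models A\approx B$ for $A=y^{nN}x$ and $B=y^{nj}xr^n$. The word $A$ is sharp and $B$ is blunt, so the identity fails in $\mathcal P$. In $\mathcal K$, Lemma~\ref{lem:rules}(a) deletes the tail $r^n$, whatever its last letter is, and $A\approx_{\mathcal K}y^nx\approx_{\mathcal K}B$; this is the step that is impossible in the situation of Proposition~\ref{prop:RZ}. The words $A^{n+1}$ and $B^{n+1}$ are thus equal in $\mathcal K$, and they are blunt with content $\{x,y\}$, so they are equal in $\mathcal P$. By Lemma~\ref{lem:inside}(d), $A\approx_{\mathcal Y}A^{n+1}\approx_{\mathcal V}B^{n+1}\approx_{\mathcal Y}B$.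
\end{proof}

\subsection*{Groups}
The argument of Example~\ref{ex:groups} goes through, with Lemma~\ref{lem:groups} used twice: to obtain an identity of $\mathcal Y$ to which (M) applies, and one to which (J) applies.

\begin{lemma}\label{lem:gamma}
$\gamma_{\mathcal Y}\subseteq\gamma_{\mathcal X}$.
\end{lemma}

\begin{proof}
Let $(u,v)\in\gamma_{\mathcal Y}$ and $h=uv$. By Lemma~\ref{lem:groups}, $h^nu\approx_{\mathcal Y}h^nv$. Take a chain \eqref{eq:chain} from $h^nu$ to $h^nv$. Its $\approx_{\mathcal X}$-steps are $\gamma_{\mathcal X}$-steps, so Lemma~\ref{lem:collapse} with $S=F$, $\theta=\gamma_{\mathcal X}$, $\zeta={\approx_{\mathcal Z}}$ gives words $a\approx_{\mathcal Z}b$ with $a\mathrel{\gamma_{\mathcal X}}h^nu\mathrel{\gamma_{\mathcal X}}u$ and $b\mathrel{\gamma_{\mathcal X}}h^nv\mathrel{\gamma_{\mathcal X}}v$. Since $\gamma_{\mathcal X}\subseteq\gamma_{\mathcal Y}$, we have $(a,b)\in\gamma_{\mathcal Y}$. Put $f=ab$. The identity $f^na\approx f^nb$ holds in $\mathcal Y$ by Lemma~\ref{lem:groups} and in $\mathcal Z$, so it holds in $\mathcal X$ by (J). By Lemma~\ref{lem:groups} again, $(a,b)\in\gamma_{\mathcal X}$,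 and so $(u,v)\in\gamma_{\mathcal X}$.
\end{proof}

\subsection*{The relation $\eta$}
Here the group $C^+/\eta_{\mathcal X}$ sees only the prefix of a word before a distinguished letter $x$. An identity of $\mathcal Z$ between words $axp$ and $bxq$ gives no identity of $\mathcal Z$ between the prefixes $a$ and $b$, so $\approx_{\mathcal Z}$ cannot play the role of $\zeta$. We record instead which pairs of prefixes occur. For a nonempty finite set $C$ of letters and a letter $x\notin C$ put
\[
\zeta=\{(a,b)\in C^+\times C^+:\ \mathcal Z\models axp\approx bxq \text{ for some } p,q\in(C\cup\{x\})^*\}.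
\]
This relation is reflexive (take $p,q$ empty). Identities $axp\approx bxq$ and $bxp'\approx cxq'$ cannot be chained directly, as the tails $q$ and $p'$ may differ. But Lemma~\ref{lem:collapse} does not ask for transitivity; it asks for closure under products, and this follows from the freedom to substitute for $x$.

\begin{lemma}\label{lem:zeta}
If $(a_1,b_1),(a_2,b_2)\in\zeta$, then $(a_1a_2,b_1b_2)\in\zeta$.
\end{lemma}

\begin{proof}
Let $a_1xp_1\approx_{\mathcal Z}b_1xq_1$ and $a_2xp_2\approx_{\mathcal Z}b_2xq_2$. Substituting $a_2x$ for $x$ in the first identity, we get $a_1a_2xp_1'\approx_{\mathcal Z}b_1a_2xq_1'$. Substituting $xq_1'$ for $x$ in the second, we get $a_2xq_1'p_2'\approx_{\mathcal Z}b_2xq_1'q_2'$. Here $p_1',q_1',p_2',q_2'\in(C\cup\{x\})^*$ are the images of the tails. Multiply the first new identity by $p_2'$ on the right and the second by $b_1$ on the left: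
\[
a_1a_2\,x\,p_1'p_2'\approx_{\mathcal Z}b_1a_2\,x\,q_1'p_2'\approx_{\mathcal Z}b_1b_2\,x\,q_1'q_2'.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:etaequal}
If $\mathcal{LRB}\subseteq\mathcal X$, then $\eta_{\mathcal Y}\subseteq\eta_{\mathcal X}$.
\end{lemma}

\begin{proof}
Let $(s,t)\in\eta_{\mathcal Y}$, $h=st$, $C=c(h)$, $x\notin C$, and let $\zeta$ be defined by $C$ and $x$. Recall from Lemma~\ref{lem:eta}(b) that $h^{nk}s\mathrel{\eta_{\mathcal X}}s$ and $h^{nk}t\mathrel{\eta_{\mathcal X}}t$ for $k\ge1$.

\emph{Step 1: there is $(a,b)\in\zeta$ with $a\mathrel{\eta_{\mathcal X}}s$ and $b\mathrel{\eta_{\mathcal X}}t$.} Suppose first that $\mathcal{LRB}\nsubseteq\mathcal Z$. Then the words of a chain \eqref{eq:chain} need not keep the order of first occurrences, but the pair can be written down directly. By Lemma~\ref{lem:omit}(d), $\mathcal Z\models p_0\approx q_0$ with $\operatorname{ini}(p_0)=\alpha y\cdots$, $\operatorname{ini}(q_0)=\alpha z\cdots$ and $y\ne z$. Replace each letter of $\alpha$ by $h^n$, the letter $y$ by $sx$ and every other letter by $tx$, and multiply by $h^n$ on the left. The result has the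 form $h^{nk}sxp\approx_{\mathcal Z}h^{nl}txq$ with $k,l\ge1$ and $p,q\in(C\cup\{x\})^*$. Take $(a,b)=(h^{nk}s,h^{nl}t)$.

Suppose now that $\mathcal{LRB}\subseteq\mathcal Z$. By Lemma~\ref{lem:eta}(a), $(h^nsx)^n\approx_{\mathcal Y}(h^ntx)^n$. Take a chain \eqref{eq:chain} between these words. Since $\mathcal{LRB}$ lies in $\mathcal X$ and in $\mathcal Z$, every step preserves $\operatorname{ini}$, so $\operatorname{ini}(w_i)=\operatorname{ini}(h)x$ for all $i$. Thus $w_i=a_ixb_i$ with $a_i\in C^+$ and $b_i\in(C\cup\{x\})^*$, where $a_0=h^ns$ and $a_{2j+1}=h^nt$. By Lemma~\ref{lem:eta}(c), $a_{2i}\mathrel{\eta_{\mathcal X}}a_{2i+1}$ for $0\le i\le j$, and by definition $(a_{2i-1},a_{2i})\in\zeta$ for $1\le i\le j$. Lemma~\ref{lem:collapse} with $S=C^+$ and $\theta=\eta_{\mathcal X}$ applies by Lemmas~\ref{lem:eta}(b) and \ref{lem:zeta}, and it gives the required pair.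

\emph{Step 2: $(a,b)\in\eta_{\mathcal X}$.} Let $axp\approx_{\mathcal Z}bxq$ with $p,q\in(C\cup\{x\})^*$. Then $\mathcal Z$ satisfies
\begin{equation}\label{eq:common}
(h^naxp)^n\approx(h^nbxq)^n .
\end{equation}
Since $\eta_{\mathcal X}\subseteq\eta_{\mathcal Y}$, we have $a\mathrel{\eta_{\mathcal Y}}s\mathrel{\eta_{\mathcal Y}}t\mathrel{\eta_{\mathcal Y}}b$, so $(h^nax)^n\approx_{\mathcal Y}(h^nbx)^n$ by Lemma~\ref{lem:eta}(a). By truncation, the sides of \eqref{eq:common} equal $(h^nax)^n$ and $(h^nbx)^n$ in $\mathcal V$. So \eqref{eq:common} holds in $\mathcal Y$; by (J) it holds in $\mathcal X$; and therefore $(h^nax)^n\approx_{\mathcal X}(h^nbx)^n$.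

The two steps give $s\mathrel{\eta_{\mathcal X}}a\mathrel{\eta_{\mathcal X}}b\mathrel{\eta_{\mathcal X}}t$.
\end{proof}

Lemmas~\ref{lem:small}, \ref{lem:gamma}, \ref{lem:etaequal} and Proposition~\ref{prop:invariants} prove Proposition~\ref{prop:nopent}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\mathcal{RZ}\nsubseteq\mathcal K$, then every subvariety of $\mathcal K\vee\mathcal P$, including $\mathcal K\vee\mathcal P$ itself, is upper-modular by Proposition~\ref{prop:nopent} and Lemma~\ref{lem:reduction}. If $\mathcal{RZ}\subseteq\mathcal K$, then $\mathcal K\vee\mathcal P$ is not upper-modular by Proposition~\ref{prop:RZ}. The statements on $\overleftarrow{\mathcal P}$ follow by duality.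
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:degree}]
If $\mathcal V$ satisfies (I) or (II), it is upper-modular by Theorem~\ref{thm:main}. If $\mathcal V$ is upper-modular, then Theorem~\ref{thm:known} applies, and its first alternative is excluded by assumption.
\end{proof}

\begin{remark}
Every variety $\mathcal V$ satisfying (I) or (II) fulfills the hypotheses of Theorem~\ref{thm:degree}. By duality, let $\mathcal V=\mathcal K\vee\mathcal P$. It satisfies $xy\approx x^{n+1}y$, hence $xy\approx x^{kn+1}y$ for all $k\ge1$; in a nilsemigroup the right side is zero for large $k$, so all products of two elements are zero. The semigroup $P=\{e,a,0\}\in\mathcal P$ from the proof of Lemma~\ref{lem:P} has $a=ea\in P^2$, and $a$ lies in no subgroup, since a subgroup containing $a$ would contain $a^2=0$ and so be $\{0\}$.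
\end{remark}

\begin{thebibliography}{1}
\bibitem{Vernikov}
B.~M.~Vernikov, \emph{Special elements in lattices of semigroup varieties}, arXiv:1309.0228 (2013).
\end{thebibliography}
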